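# Self-dual supercuspidals of $\mathrm{GL}_{2N}(F)$ not separated by twists of rank below $N$

Let $F$ be a non-archimedean local field of characteristic $0$ with residual characteristic $p$ and residue field $k$ of cardinality $q$. A supercuspidal representation $\pi$ of $\mathrm{GL}_{n}(F)$ has a twisted $\gamma$-factor $\gamma(s,\pi\times\tau,\psi)$ for every generic representation $\tau$ of every $\mathrm{GL}_k(F)$. Suppose that somebody knows these functions for all $\tau$ of rank $k\le r$. Is $\pi$ then determined? If $\pi$ lives on $\mathrm{GL}_{2N}(F)$, rank up to $N$ suffices. One may hope to do better when $\pi$ is known to be self-dual and its parity is known. A conjecture taken from Adrian and Stevens, "On sharpness in Local Converse Theorems for classical groups and $G_2$", arXiv:2509.22390 (2025), says that for $N$ odd and $p>N$ rank up to $N-1$ suffices. We show that it does not, for any odd $N\ge 3$.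

By the local Langlands correspondence the question becomes one about representations of the Weil group $W_F$, and there it can be settled by explicit characters. We begin with $N=3$ and twists by characters only.

## 1. Six-dimensional parameters of slope $1/3$, twisted by characters

### 1.1. Levels and leading elements of characters

All extensions of $F$ lie in a fixed algebraic closure $\bar F$; the valuation $v$ on $\bar F$ extends the normalized valuation $v_F$. For a finite extension $M/F$ we write $v_M$ for the normalized valuation of $M$, $\mathcal O_M$ and $\mathfrak p_M$ for the ring of integers and its maximal ideal, $U_M^i=1+\mathfrak p_M^i$ for $i\ge1$, and $\mu_m$ for the group of $m$-th roots of unity. Characters of $W_M$ and of $M^\times$ are identified by class field theory. Restriction from $W_M$ to $W_L$ then corresponds to composition with $N_{L/M}$, and the transfer $W_M^{\mathrm{ab}}\to W_L^{\mathrm{ab}}$ corresponds to the inclusion $M^\times\subset L^\times$. Throughout, $N\ge2$ and $p>N$, so $p$ is odd and $p\nmid 2N$.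

Until the last section we fix an additive character $\psi$ of $F$ that is trivial on $\mathfrak p_F$ and non-trivial on $\mathcal O_F$. For $M/F$ finite and tame put $\psi_M=\psi\circ\mathrm{Tr}_{M/F}$. For tame extensions $\mathrm{Tr}_{M/F}(\mathcal O_M)=\mathcal O_F$ and $\mathrm{Tr}_{M/F}(\mathfrak p_M)\subset\mathfrak p_F$, so $\psi_M$ is trivial on $\mathfrak p_M$ and non-trivial on $\mathcal O_M$.

**Definition (level, leading element).** A character $\lambda$ of $M^\times$ has level $n\ge1$ if it is trivial on $U_M^{n+1}$ but not on $U_M^n$; it has level $0$ if it is trivial on $U_M^1$. If the level is $n\ge1$, then $y\mapsto\lambda(1+y)$ is a non-trivial character of $\mathfrak p_M^n/\mathfrak p_M^{n+1}$, so there is $c\in M^\times$ with $v_M(c)=-n$ and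
$$\lambda(1+y)=\psi_M(cy)\qquad(y\in\mathfrak p_M^n).$$
Such a $c$ is called a leading element of $\lambda$.

For example, let $c\in F^\times$ with $v(c)=-1$. The formula $1+y\mapsto\psi(cy)$ for $y\in\mathfrak p_F$ is multiplicative, because $c\,yy'\in\mathfrak p_F$ for $y,y'\in\mathfrak p_F$. Extending it to $F^\times$ by the value $1$ on a uniformizer and on $\mu_{q-1}$ gives a character of level $1$ with leading element $c$. More generally, each $c$ with $v(c)=-n\le-1$ is a leading element of some character: $1+y\mapsto\psi(cy)$ is a character of $U_F^n/U_F^{n+1}$, and it extends to $U_F^1/U_F^{n+1}$ and then to $F^\times$.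

One remark will be used constantly. If $\eta_1$ has level $n_1\ge 1$ with leading element $c_1$, and $\eta_2$ has level strictly smaller than $n_1$, then $\eta_2$ is trivial on $U_M^{n_1}$, so $\eta_1\eta_2$ has level $n_1$ with leading element $c_1$.

The next lemma says that leading elements do not change under base change. It is stated slightly more generally (with $m\le n$) because we shall later need more than the leading term.

**Lemma 1 (norms).** Let $M\subset L$ be finite tame extensions of $F$ and $e=e(L/M)$. Let $1\le m\le n$ be integers with $2m\ge n+1$, let $c\in M^\times$ with $v_M(c)=-n$, and let $\lambda$ be a character of $M^\times$ with $\lambda(1+y)=\psi_M(cy)$ for $y\in\mathfrak p_M^m$. Then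
$$\lambda(N_{L/M}(1+y))=\psi_L(cy)\qquad (y\in\mathfrak p_L^{em}).$$
In particular, if $\lambda$ has level $n\ge1$ with leading element $c$, then $\lambda\circ N_{L/M}$ has level $en$ with leading element $c$. If $\lambda$ has level $0$, so has $\lambda\circ N_{L/M}$.

**Proof.** Let $y\in\mathfrak p_L^{em}$. Expanding the product of $1+y^{(i)}$ over the conjugates $y^{(i)}$ of $y$ over $M$ gives $N_{L/M}(1+y)=1+\mathrm{Tr}_{L/M}(y)+z$, where $z$ is a sum of products of at least two conjugates of $y$. All conjugates have the same valuation, and $z\in M$. Hence $\mathrm{Tr}_{L/M}(y)\in\mathfrak p_M^m$ and $z\in\mathfrak p_M^{2m}\subset\mathfrak p_M^{n+1}$, so $cz\in\mathfrak p_M$. Since $\mathrm{Tr}_{L/M}(y)+z\in\mathfrak p_M^m$,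
$$\lambda(N_{L/M}(1+y))=\psi_M(c\,\mathrm{Tr}_{L/M}(y))\,\psi_M(cz)=\psi_M(\mathrm{Tr}_{L/M}(cy))=\psi_L(cy).$$
For the second statement take $m=n$. The right side is trivial for $y\in\mathfrak p_L^{en+1}$, since then $cy\in\mathfrak p_L$, and non-trivial on $\mathfrak p_L^{en}$, since $c\,\mathfrak p_L^{en}=\mathcal O_L$. The last statement holds because $N_{L/M}(U_L^1)\subset U_M^1$. $\square$

### 1.2. How a tame twist moves an $\varepsilon$-factor

We recall the facts on local constants from Tate, *Number theoretic background*. Haar measures are self-dual for the additive character in question. For a finite-dimensional semisimple representation $\rho$ of $W_F$ one has $\gamma(s,\rho,\psi)=\varepsilon(s,\rho,\psi)L(1-s,\rho^\vee)/L(s,\rho)$. All three factors are multiplicative in direct sums. For $L/F$ finite and a character $\eta$ of $L^\times$,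
$$L(s,\mathrm{Ind}_{W_L}^{W_F}\eta)=L(s,\eta),\qquad \varepsilon(s,\mathrm{Ind}_{W_L}^{W_F}\eta,\psi)=\lambda(L/F,\psi)\,\varepsilon(s,\eta,\psi_L),\tag{1}$$
where $\lambda(L/F,\psi)$ does not depend on $\eta$; and $L(s,\eta)=1$ if $\eta$ is ramified. Finally, let $M/F$ be tame and let $\eta$ be a character of $M^\times$ of level $n\ge1$. Its conductor exponent is $n+1$, and $\psi_M$ is trivial on $\mathfrak p_M$ and not on $\mathcal O_M$, so for any $c$ with $v_M(c)=-n$
$$\varepsilon(s,\eta,\psi_M)=\int_{c\,\mathcal O_M^\times}\eta(w)^{-1}|w|^{-s}\psi_M(w)\,dw.\tag{2}$$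

**Lemma 2.** Let $M/F$ be finite and tame, let $\eta$ be a character of $M^\times$ of level $n\ge1$ with leading element $c$, and let $\nu$ be a character of $M^\times$ trivial on $U_M^1$. Then
$$\varepsilon(s,\eta\nu,\psi_M)=\nu(c)^{-1}\varepsilon(s,\eta,\psi_M).$$

**Proof.** The character $\eta\nu$ agrees with $\eta$ on $U_M^1$, so it has the same level and the same leading element $c$, and (2) applies to both with the same domain of integration. Write $w=cu$ with $u\in\mathcal O_M^\times$. For $y\in\mathfrak p_M^n$ the substitution $u\mapsto u(1+y)$ preserves the measure on $\mathcal O_M^\times$. Since $\eta(1+y)^{-1}=\psi_M(-cy)$, $\nu(1+y)=1$ and $\psi_M(cu(1+y))=\psi_M(cu)\psi_M(cuy)$, it multiplies the integrand by $\psi_M(cy(u-1))$. Now average over $y\in\mathfrak p_M^n$. As $c\,\mathfrak p_M^n=\mathcal O_M$, we are averaging $\psi_M$ over the ideal $(u-1)\mathcal O_M$. If $u-1\in\mathfrak p_M$, the average is $1$. If $u-1$ is a unit, we average a non-trivial character of $\mathcal O_M$ and get $0$. So both integrals may be restricted to $cU_M^1$, and there $\nu(w)^{-1}=\nu(c)^{-1}$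 is constant. $\square$

Here is a small test of what such a formula can detect. Let $\pi,\pi'$ be two characters of $F^\times=\mathrm{GL}_1(F)$ trivial on $U_F^1$, and suppose that $\gamma(s,\pi\theta,\psi)=\gamma(s,\pi'\theta,\psi)$ for all characters $\theta$ of $F^\times$. If $\theta$ has level $n\ge1$ with leading element $c$, then the quotient of the two sides is $(\pi/\pi')(c)^{-1}$ by Lemma 2. Every $c$ of negative valuation occurs, and these elements generate $F^\times$. So $\pi=\pi'$. To fool the twists, a tame character must be trivial on all leading elements that the twists can produce.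

### 1.3. Parity of an induced character

An irreducible self-dual representation of $W_F$ preserves, up to scalar, exactly one non-degenerate bilinear form, which is symplectic or orthogonal; this is its parity. If $V$ is irreducible self-dual of dimension $2$, then $\wedge^2V=\det V$ is a line. So $V$ is symplectic if $\det V=1$ and orthogonal otherwise.

For a quadratic extension $E/E_\sigma$ let $\omega_{E/E_\sigma}$ be the quadratic character of $E_\sigma^\times$ with kernel $N_{E/E_\sigma}(E^\times)$. If $\sigma\in \mathrm{Aut}(E/F)$, write $\xi^\sigma=\xi\circ\sigma$ for a character $\xi$ of $E^\times$.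

**Lemma 3.** Let $E/F$ be finite, $\sigma\in\mathrm{Aut}(E/F)$ of order $2$, and $E_\sigma=E^\sigma$. Let $\xi$ be a character of $E^\times$ with $\xi^\sigma=\xi^{-1}$ such that $\rho=\mathrm{Ind}_{W_E}^{W_F}\xi$ is irreducible. Then $\rho$ is self-dual. It is symplectic if $\xi|_{E_\sigma^\times}=\omega_{E/E_\sigma}$, and orthogonal if $\xi|_{E_\sigma^\times}=1$.

**Proof.** Choose $s\in W_{E_\sigma}$ that induces $\sigma$ on $E$. It normalizes $W_E$, and conjugation by $s$ turns the character $\xi$ of $W_E$ into $\xi^\sigma$. Conjugate characters have isomorphic inductions, so $\rho^\vee=\mathrm{Ind}\,\xi^{-1}=\mathrm{Ind}\,\xi^\sigma\cong\rho$. The same argument over $E_\sigma$ shows that $V=\mathrm{Ind}_{W_E}^{W_{E_\sigma}}\xi$ is self-dual; it has dimension $2$ and is irreducible because $\rho=\mathrm{Ind}_{W_{E_\sigma}}^{W_F}V$ is. The determinant of an induced character is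
$$\det V=\det(\mathrm{Ind}_{W_E}^{W_{E_\sigma}}1)\cdot\xi|_{E_\sigma^\times}=\omega_{E/E_\sigma}\cdot\xi|_{E_\sigma^\times}.$$
This is trivial in the first case and equals $\omega_{E/E_\sigma}\ne1$ in the second, so $V$ is symplectic, respectively orthogonal. Let $B$ be the invariant form on $V$. Realize $\rho$ on functions $f:W_F\to V$ with $f(hw)=V(h)f(w)$ for $h\in W_{E_\sigma}$. Then $\langle f,f'\rangle=\sum_{w\in W_{E_\sigma}\backslash W_F}B(f(w),f'(w))$ is well defined, invariant, non-degenerate, and has the same symmetry as $B$. So $\rho$ has the parity of $V$. $\square$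

For instance, if $E/F$ itself is quadratic and $\sigma$ is its conjugation, an irreducible $\mathrm{Ind}_{W_E}^{W_F}\xi$ with $\xi|_{F^\times}=\omega_{E/F}$ is symplectic: its determinant is $\omega_{E/F}^2=1$.

### 1.4. The case $N=3$, slope $1/3$, rank-one twists

Let $p\ge5$. Let $\varpi^3=\varpi_F$ be a uniformizer of $F$, let $F_2/F$ be the unramified quadratic extension, and choose $x\in\mu_{q^2-1}\subset F_2$ with $x^{q-1}=-1$. This is possible, since $z\mapsto z^{q-1}$ maps $\mu_{q^2-1}$ onto $\mu_{q+1}\ni-1$. Then $x\notin F$ and $x^2\in\mu_{q-1}\subset F$, so $F_2=F(x)$. Put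
$$E=F(\varpi,x),\qquad \sigma\varpi=\varpi,\quad\sigma x=-x,\qquad b=x\varpi^{-1}.$$
Here $[E:F]=6$, $e(E/F)=3$, $E_\sigma=F(\varpi)$, the extension $E/E_\sigma$ is unramified, $\sigma b=-b$ and $v(b)=-1/3$. We have $E^\times=\langle\varpi\rangle\times\mu_{q^2-1}\times U_E^1$.

Let $\mathcal M$ be the group of characters $\mu$ of $E^\times$ trivial on $\varpi$, $U_E^1$, $\mu_{q-1}$ and $x$. In the cyclic group $\mu_{q^2-1}/\mu_{q-1}$ of order $q+1$ the element $x$ has order $2$, so $|\mathcal M|=(q+1)/2\geq 2$. Each $\mu\in\mathcal M$ is trivial on $E_\sigma^\times=\langle\varpi\rangle\times\mu_{q-1}\times U^1_{E_\sigma}$, in particular on $F^\times$, and $\mu(b)=1$.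

For $\delta=\pm1$ define $\chi$ by $\chi(\varpi)=\delta$, $\chi|_{\mu_{q^2-1}}=1$ and $\chi(1+y)=\psi_E(by)$ for $y\in\mathfrak p_E$. The last formula is multiplicative because $b\,yy'\in\mathfrak p_E$. Put $\rho_\mu=\mathrm{Ind}_{W_E}^{W_F}(\chi\mu)$.

**Proposition 4.** The six-dimensional representations $\rho_\mu$ $(\mu\in\mathcal M)$ are irreducible, pairwise non-isomorphic and self-dual; they are symplectic if $\delta=-1$ and orthogonal if $\delta=1$. For each character $\theta$ of $F^\times$, the function $\gamma(s,\rho_\mu\otimes\theta,\psi)$ does not depend on $\mu\in\mathcal M$.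

**Proof.** *Irreducibility.* For $g\in W_F$ write $\xi^g(w)=\xi(g^{-1}wg)$. Mackey's theorem gives
$$\mathrm{Hom}_{W_F}(\rho_\mu,\rho_{\mu'})\cong\bigoplus_{g\in W_E\backslash W_F/W_E}\mathrm{Hom}_{W_E\cap gW_Eg^{-1}}\big((\chi\mu)^g,\chi\mu'\big).\tag{3}$$
Suppose that $(\chi\mu)^g$ and $\chi\mu'$ agree on $W_E\cap gW_Eg^{-1}$. Let $L$ be the Galois closure of $E/F$, which is tame over $F$, and restrict both to $W_L$. As characters of $L^\times$ they are $z\mapsto(\chi\mu)(N_{L/E}(g^{-1}z))$ and $z\mapsto(\chi\mu')(N_{L/E}(z))$. By Lemma 1 the second sends $1+y$ to $\psi_L(by)$ and the first sends it to $\psi_L(b\,g^{-1}y)=\psi_L(g(b)y)$, for $y\in\mathfrak p_L^{e(L/E)}$. So $\psi_L$ is trivial on $(gb-b)\mathfrak p_L^{e(L/E)}$. As $\psi_L$ is non-trivial on $\mathcal O_L$, this means $v(gb-b)>-1/3$. Now $g\varpi=\zeta\varpi$ with $\zeta^3=1$ and $gx=\eta x$ with $\eta=\pm1$, so $gb=\omega b$ with $\omega=\eta\zeta^{-1}$ a root of unity of order prime to $p$. If $\omega\ne1$, then $\omega-1$ is a unit and $v(gb-b)=v(b)=-1/3$, a contradiction. So $\eta=\zeta$; cubing gives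 $\eta=1$, hence $\zeta=1$, and $g\in W_E$. Then $(\chi\mu)^g=\chi\mu$, so $\mu=\mu'$. By (3), $\dim\mathrm{Hom}(\rho_\mu,\rho_{\mu'})$ is $1$ if $\mu=\mu'$ and $0$ otherwise. The $\rho_\mu$ are semisimple, being induced from a subgroup of finite index, so they are irreducible and pairwise non-isomorphic.

*Self-duality and parity.* On $U_E^1$ we have $\chi^\sigma(1+y)=\psi_E(b\,\sigma y)=\psi_E(\sigma(b)y)=\psi_E(-by)$; on $\varpi$ and on roots of unity $\chi^\sigma=\chi=\chi^{-1}$. So $\chi^\sigma=\chi^{-1}$. Also $\mu\mu^\sigma=\mu\circ N_{E/E_\sigma}=1$. On $U_{E_\sigma}^1$ the character $\chi$ equals $\chi^\sigma=\chi^{-1}$ and takes values in $p$-power roots of unity with $p$ odd, so it is trivial there. Thus $(\chi\mu)|_{E_\sigma^\times}$ is unramified with value $\delta$ at the uniformizer $\varpi$: it is $1$ for $\delta=1$ and $\omega_{E/E_\sigma}$ for $\delta=-1$. Apply Lemma 3.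

*Twists.* We have $\rho_\mu\otimes\theta=\mathrm{Ind}_{W_E}^{W_F}(\eta\mu)$ with $\eta=\chi\cdot(\theta\circ N_{E/F})$. If $\theta$ has level $0$, then $\eta$ has leading element $b$. If $\theta$ has level $\ell\ge1$ and leading element $c\in F^\times$, then $\theta\circ N_{E/F}$ has leading element $c$ by Lemma 1, and $v(c)=-\ell<-1/3=v(b)$, so $\eta$ has leading element $c$. In both cases $\eta\mu$ is ramified, so $\gamma=\varepsilon$. By (1) and Lemma 2 replacing $\mu$ by $1$ changes $\gamma$ by the factor $\mu(b)$ or $\mu(c)$. Both are $1$, since $\mu(b)=1$ and $c\in F^\times$. $\square$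

The two conditions on the tame character $\mu$ that made this work are
$$\mu(b)=1\qquad\text{and}\qquad\mu|_{F^\times}=1.\tag{4}$$

## 2. From rank-one twists to rank $N-1$, and from $N=3$ to all $N$

### 2.1. The statements

A self-dual irreducible supercuspidal representation $\pi$ of $\mathrm{GL}_{2N}(F)$ has a parity, symplectic or orthogonal: that of its Langlands parameter. Equivalently, exactly one of $L(s,\pi,\wedge^2)$ and $L(s,\pi,\mathrm{Sym}^2)$ has a pole at $s=0$, and the parity is symplectic or orthogonal accordingly.

**Definition ($\gamma$-equivalence).** Two irreducible representations $\pi,\pi'$ of $\mathrm{GL}_{2N}(F)$ are $\gamma$-equivalent to level $r$ if $\gamma(s,\pi\times\tau,\psi)=\gamma(s,\pi'\times\tau,\psi)$ as functions of $s$ for every irreducible generic representation $\tau$ of $\mathrm{GL}_k(F)$ and every $1\le k\le r$. The $\gamma$-factors are those of Rankin–Selberg, equivalently of Langlands–Shahidi.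

Proposition 4 is an example: the supercuspidals of $\mathrm{GL}_6(F)$ with parameters $\rho_\mu$ are $\gamma$-equivalent to level $1$ (for our $\psi$).

**Conjecture.** Let $N\ge 3$ be odd and $p>N$. If $\pi,\pi'$ are self-dual supercuspidal representations of $\mathrm{GL}_{2N}(F)$ of the same parity which are $\gamma$-equivalent to level $N-1$, then $\pi\cong\pi'$.

**Definition (slope).** Let $\rho$ be an irreducible ramified representation of $W_F$ with Artin conductor exponent $\mathrm{art}(\rho)$. Its slope is $\mathrm{art}(\rho)/\dim\rho-1$, that is, the Swan conductor divided by the dimension.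

A character of $F^\times$ of level $n\ge1$ has conductor exponent $n+1$, hence slope $n$.

**Theorem A.** Let $N\ge2$ and $p>N$, and let $\psi$ be any non-trivial additive character of $F$. Fix a parity. There exist $(q+1)/2$ $(\ge2)$ pairwise non-isomorphic self-dual supercuspidal representations of $\mathrm{GL}_{2N}(F)$, all of the given parity, which are pairwise $\gamma$-equivalent to level $N-1$. Such a family exists with parameters of slope $a/N$ for every $a\ge1$ prime to $N$ if $N$ is odd, and for every odd $a\ge3$ prime to $N$ if $N$ is even.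

For odd $N\ge3$ this shows that the conjecture is false, for every $F$ with $p>N$ and for both parities.

**Corollary B (sharp level).** Let $N\ge2$ and $p>N$. For each parity, $N$ is the smallest integer $r$ such that self-dual supercuspidals of $\mathrm{GL}_{2N}(F)$ of that parity which are $\gamma$-equivalent to level $r$ are isomorphic.

**Proof of Corollary B from Theorem A.** Level $N=\lfloor 2N/2\rfloor$ suffices by Jacquet's conjecture for $\mathrm{GL}_n$, proved in Chai, *Bessel functions and local converse conjecture of Jacquet*, J. Eur. Math. Soc. 2019, and Jacquet–Liu, *On the local converse theorem for $p$-adic $\mathrm{GL}_n$*, Amer. J. Math. 2018. Level $N-1$ does not suffice by Theorem A, and then no smaller level does either, since $\gamma$-equivalence to level $N-1$ implies $\gamma$-equivalence to every smaller level. $\square$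

Two facts carry the theorem over to $W_F$. The local Langlands correspondence for $\mathrm{GL}_n$ (Harris–Taylor, Henniart) matches supercuspidals with irreducible representations of $W_F$ and preserves twisted $\gamma$-factors of pairs, contragredients, and central character/determinant. Multiplicativity of $\gamma$-factors (Jacquet–Piatetski-Shapiro–Shalika) says that $\gamma(s,\pi\times\tau,\psi)=\prod_i\gamma(s,\pi\times\tau_i,\psi)$, where $(\tau_i)$ is the supercuspidal support of the generic representation $\tau$; the ranks of the $\tau_i$ are at most that of $\tau$. So Theorem A follows once we have irreducible, pairwise non-isomorphic, self-dual $2N$-dimensional representations $\rho_\mu$ of $W_F$ of the given parity, such that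
$$\gamma(s,\rho_\mu\otimes\tau,\psi)\ \text{ is independent of }\mu\ \text{ for every irreducible }\tau\text{ of }W_F\text{ with }\dim\tau\le N-1.\tag{5}$$

### 2.2. Twists of dimension two for $N=3$, by hand

Keep $N=3$ and the notation of 1.4. Let $\tau=\mathrm{Ind}_{W_K}^{W_F}\theta$ be irreducible with $K/F$ quadratic, where $\theta$ has level $\ell\ge1$ and leading element $c\in K^\times$.

If $K/F$ is ramified, then $K\not\subset E$ because $e(E/F)=3$, and $L=EK$ is a quadratic extension of $E$. Here $\rho_\mu\otimes\tau$ is induced from the single character $(\chi\mu\circ N_{L/E})(\theta\circ N_{L/K})$ of $L^\times$. Now $v(c)=-\ell/2<-1/3$, so the leading element is $c$, and Lemma 2 produces the factor $\mu(N_{L/E}(c))^{-1}$. The non-trivial element of $\mathrm{Gal}(L/E)$ restricts to that of $\mathrm{Gal}(K/F)$, so $N_{L/E}(c)=N_{K/F}(c)\in F^\times$ and the factor is $1$.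

If $K=F_2\subset E$, let $\bar\theta$ and $\bar c$ be the conjugates of $\theta$ and $c$ over $F$. Then $\rho_\mu\otimes\tau$ is the sum of two pieces, induced from the characters $\chi\mu\cdot(\theta\circ N_{E/F_2})$ and $\chi\mu\cdot(\bar\theta\circ N_{E/F_2})$ of $E^\times$. Their leading elements are $c$ and $\bar c$. Piece by piece the argument stops here. If $c=z\varpi_F^{-\ell}$ with $z\in\mu_{q^2-1}$, then $\mu(c)=\mu(z)$, and this need not be $1$. But the product over the two pieces is $\mu(c\bar c)^{-1}=\mu(N_{F_2/F}(c))^{-1}=1$. So one must not look for invariance of each piece: it is the product over all pieces that lands in $F^\times$.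

The comparison of $v(c)$ with $v(b)=-1/3$ also shows why rank $3$ is out of reach of this argument. For $K=F(\varpi)$ the element $c=\varpi^{-1}$ has $v(c)=v(b)$, and neither factor dominates.

### 2.3. Why not a totally ramified field

The comparison needs $v(b)$ to have a large exact denominator, so a natural attempt is to take $E/F$ totally ramified of degree $2N$, say $E=F(\varpi)$ with $\varpi^{2N}=\varpi_F$, and $v(b)=-a/2N$ with $\gcd(a,2N)=1$. Then $v(c)\ne v(b)$ for all twists of dimension less than $2N$. But no room for $\mu$ is left. Indeed let $\mu$ be trivial on $U_E^1$ and satisfy (4). It is trivial on $\mu_{q-1}\subset F^\times$, and $b\in\varpi^{-a}\mu_{q-1}U_E^1$, so $\mu(\varpi)^{2N}=\mu(\varpi_F)=1$ and $\mu(\varpi)^{a}=\mu(b)^{-1}=1$. As $\gcd(a,2N)=1$, we get $\mu(\varpi)=1$ and $\mu=1$. The non-trivial $\mu$ must come from roots of unity in $E$ outside $F$. With residue degree $2$ there is the group $\mu_{q^2-1}/\mu_{q-1}$, and the ramification index is then $N$.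

### 2.4. Larger slopes, and even $N$

Two features of 1.4 do not survive. First, for $a\ge2$ and $b$ with $v(b)=-a/N$, the formula $1+y\mapsto\psi_E(by)$ is no longer multiplicative on $U_E^1$: the error term $\psi_E(b\,yy')$ with $y,y'\in\mathfrak p_E$ involves all of $\mathfrak p_E^{2-a}\supset\mathcal O_E$. It is a character only on a smaller subgroup, and an arbitrary extension $\lambda$ to $U_E^1$ need not satisfy $\lambda^\sigma=\lambda^{-1}$. We shall repair this by taking a square root of $\lambda/\lambda^\sigma$.

Second, for even $N$ the choice $b=x\varpi^{-a}$ with $\sigma\varpi=\varpi$, $\sigma x=-x$ fails. Here $a$ is odd, and the automorphism $g$ of $E=F(\varpi,x)$ with $g\varpi=-\varpi$, $gx=-x$ satisfies $gb=b$. The element $b$ no longer generates $E$, and irreducibility can fail: for $a=1$ and $\chi$ defined as in 1.4 one has $\chi(1+gy)=\psi_E(b\,gy)=\psi_E(g(b)y)=\chi(1+y)$ and $\chi(g\varpi)=\chi(-1)\chi(\varpi)=\chi(\varpi)$, so $\chi$ is fixed by $g$ and $\mathrm{Ind}_{W_E}^{W_F}\chi$ is reducible by (3). Changing to $\sigma\varpi=-\varpi$, $\sigma x=-x$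 and $b=\varpi^{-a}$ makes $\sigma b=-b$, but now $b\in F(\varpi)$ is fixed by $x\mapsto-x$. The way out is a sum of two terms,
$$b=\varpi^{-a}+x\varpi^{-(a-1)},$$
in which the first term recognizes $\varpi$ and the second recognizes $x$. The second term is not part of the leading information, so $\chi$ must see $b$ more precisely than modulo $\mathfrak p_E^{1-a}$. For $a=1$ this is impossible: then $\psi_E(by)=\psi_E(\varpi^{-1}y)$ for $y\in\mathfrak p_E$, because $\psi_E(xy)=1$. This is the reason for $a\ge3$.

## 3. The field $E$, the element $b$, the tame characters $\mu$ and the wild character $\chi$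

This section constructs the $\rho_\mu$ for all $N\ge2$ with $p>N$. Let $\varpi^N=\varpi_F$ be a uniformizer of $F$, let $F_2$ and $x\in\mu_{q^2-1}$ with $x^{q-1}=-1$ be as in 1.4, and put $E=F(\varpi,x)$. It is tame over $F$ of degree $2N$, with $e(E/F)=N$ and residue field $\mathbb F_{q^2}$. Since $E\cong F[X,Y]/(X^N-\varpi_F,\,Y^2-x^2)$, an automorphism may be prescribed by sending $\varpi$ to an $N$-th root of $\varpi_F$ in $E$ and $x$ to $\pm x$.

Let $a\ge1$ be prime to $N$, and in addition odd and $\ge3$ if $N$ is even. Define $\sigma\in\mathrm{Aut}(E/F)$ of order $2$ and $b,\varpi_\sigma\in E$ as follows.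

* For $N$ odd: $\sigma\varpi=\varpi$, $\ \sigma x=-x$, $\ b=x\varpi^{-a}$, $\ \varpi_\sigma=\varpi$.
* For $N$ even: $\sigma\varpi=-\varpi$, $\ \sigma x=-x$, $\ b=\varpi^{-a}+x\varpi^{-(a-1)}$, $\ \varpi_\sigma=x\varpi$.

In both cases
$$\sigma b=-b,\qquad\sigma\varpi_\sigma=\varpi_\sigma,\qquad v(b)=-a/N.$$
For $N$ even the first equality uses that $a$ is odd and $a-1$ even, and the last that $\varpi^{-a}$ is the term of smaller valuation. Put $E_\sigma=E^\sigma$. As $\sigma x=-x=x^q$, the automorphism $\sigma$ acts on $\mathbb F_{q^2}$ as the $q$-Frobenius. So the residue field of $E_\sigma$ is $k$, the extension $E/E_\sigma$ is unramified quadratic, $\varpi_\sigma$ is a uniformizer of both fields, and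
$$E^\times=\langle\varpi_\sigma\rangle\times\mu_{q^2-1}\times U_E^1,\qquad E_\sigma^\times=\langle\varpi_\sigma\rangle\times\mu_{q-1}\times U_{E_\sigma}^1.$$

**The group $\mathcal M$.** Let $\mathcal M$ be the group of characters of $E^\times$ trivial on $\varpi_\sigma$, $U_E^1$, $\mu_{q-1}$ and $x$. Since $x$ has order $2$ in the cyclic group $\mu_{q^2-1}/\mu_{q-1}$ of order $q+1$,
$$|\mathcal M|=(q+1)/2\ge2.$$
Every $\mu\in\mathcal M$ is trivial on $E_\sigma^\times\supset F^\times$. Moreover
$$\mu(b)=1\qquad(\mu\in\mathcal M).\tag{6}$$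
For $N$ odd, $\mu(b)=\mu(x)\mu(\varpi_\sigma)^{-a}=1$. For $N$ even, $b=\varpi^{-a}(1+x\varpi)\in\varpi^{-a}U_E^1$ and $\mu(\varpi)=\mu(\varpi_\sigma)\mu(x)^{-1}=1$. So both conditions in (4) hold.

**The character $\chi$.** We need a character that is given by $b$ as deep into $U_E^1$ as possible and that $\sigma$ inverts. Put $h=\lfloor a/2\rfloor+1$. Then $h\le a$ and $2h\ge a+1$. For $y,y'\in\mathfrak p_E^h$ we have $b\,yy'\in\mathfrak p_E^{2h-a}\subset\mathfrak p_E$, so $1+y\mapsto\psi_E(by)$ is a character of $U_E^h/U_E^{a+1}$. Extend it to a character $\lambda$ of the finite abelian $p$-group $U_E^1/U_E^{a+1}$. Since $\mathrm{Tr}_{E/F}\circ\sigma=\mathrm{Tr}_{E/F}$, on $U_E^h$ we have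
$$\lambda^\sigma(1+y)=\psi_E(b\,\sigma y)=\psi_E(\sigma(b)y)=\psi_E(-by).$$
The character group of $U_E^1/U_E^{a+1}$ has odd order, so squaring is a bijection on it. Let $\lambda_1$ be the unique square root of $\lambda/\lambda^\sigma$. Then $(\lambda_1^\sigma)^2=\lambda^\sigma/\lambda=(\lambda_1^{-1})^2$, so $\lambda_1^\sigma=\lambda_1^{-1}$. On $U_E^h$ the square of $\lambda_1$ is $1+y\mapsto\psi_E(2by)$; square roots of characters of the odd-order group $U_E^h/U_E^{a+1}$ are unique, so
$$\lambda_1(1+y)=\psi_E(by)\qquad(y\in\mathfrak p_E^h).\tag{7}$$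
For $\delta=\pm1$ define $\chi$ by $\chi(\varpi_\sigma)=\delta$, $\chi|_{\mu_{q^2-1}}=1$, $\chi|_{U_E^1}=\lambda_1$. Then
$$\chi^\sigma=\chi^{-1},\qquad \chi|_{E_\sigma^\times}=\begin{cases}1&\text{if }\delta=1,\\ \omega_{E/E_\sigma}&\text{if }\delta=-1.\end{cases}\tag{8}$$
The first equality is clear on each factor of $E^\times$. For the second, on $U_{E_\sigma}^1$ we have $\lambda_1=\lambda_1^\sigma=\lambda_1^{-1}$, so $\lambda_1=1$ there, having odd order. Hence $\chi|_{E_\sigma^\times}$ is unramified with value $\delta$ at $\varpi_\sigma$, and $\omega_{E/E_\sigma}$ is the unramified quadratic character. By (7) and $h\le a$, the character $\chi$ has level $a$ and leading element $b$.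

For $\mu\in\mathcal M$ put
$$\rho_\mu=\mathrm{Ind}_{W_E}^{W_F}(\chi\mu),\qquad\dim\rho_\mu=2N.$$

## 4. The element $b$ remembers $E$: irreducibility, parity and slope

The next lemma shows that only $g\in W_E$ contributes to the Mackey formula (3). It is here that the two terms of $b$ are used for $N$ even.

**Lemma 5.** Let $\mu,\mu'\in\mathcal M$ and $g\in W_F$. If $(\chi\mu)^g$ and $\chi\mu'$ agree on $W_E\cap gW_Eg^{-1}$, then $g\in W_E$, and hence $\mu=\mu'$.

**Proof.** **Step 1: reduce to an estimate for $gb-b$.** Let $L$ be the Galois closure of $E/F$, which is tame over $F$, and $e'=e(L/E)$. Then $W_L\subset W_E\cap gW_Eg^{-1}$. As characters of $L^\times$ the restrictions to $W_L$ are $z\mapsto(\chi\mu)(N_{L/E}(g^{-1}z))$ and $z\mapsto(\chi\mu')(N_{L/E}(z))$. Let $y\in\mathfrak p_L^{e'h}$. By (7) we may apply Lemma 1 to $\chi$ with $c=b$, $n=a$, $m=h$, and get $\chi(N_{L/E}(1+y))=\psi_L(by)$. The characters $\mu,\mu'$ are trivial on $N_{L/E}(U_L^1)\subset U_E^1$. So the hypothesis reads $\psi_L(b\,g^{-1}y)=\psi_L(by)$, that is, $\psi_L((gb-b)y)=1$, for all $y\in\mathfrak p_L^{e'h}$.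 Since $\psi_L$ is non-trivial on $\mathcal O_L$, we conclude $(gb-b)\mathfrak p_L^{e'h}\subset\mathfrak p_L$, or
$$v(gb-b)>-h/N.\tag{9}$$

**Step 2: show that (9) forces $g$ to fix $\varpi$ and $x$.** Write $g\varpi=\zeta\varpi$ with $\zeta^N=1$, and $gx=\eta x$ with $\eta=\pm1$. Recall that $\omega-1$ is a unit for a root of unity $\omega\ne1$ of order $m$ prime to $p$, because $X^m-1$ has distinct roots modulo $p$.

Let $N$ be odd. Then $gb=\omega b$ with $\omega=\eta\zeta^{-a}$, of order dividing $2N$. If $\omega\ne1$, then $v(gb-b)=-a/N\le-h/N$, contrary to (9). So $\eta=\zeta^a$. Raising to the odd power $N$ gives $\eta=1$. Then $\zeta^a=1=\zeta^N$ with $\gcd(a,N)=1$ gives $\zeta=1$.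

Let $N$ be even. Then
$$gb-b=(\zeta^{-a}-1)\varpi^{-a}+(\eta\zeta^{-(a-1)}-1)\,x\varpi^{-(a-1)}.$$
If $\zeta^a\ne1$, the first term has valuation $-a/N$ and the second a larger one, so $v(gb-b)=-a/N\le-h/N$, contrary to (9). So $\zeta^a=1$, and $\zeta=1$ as before. If now $\eta=-1$, then $gb-b=-2x\varpi^{-(a-1)}$ has valuation $-(a-1)/N$, as $p$ is odd. Since $a$ is odd and $a\ge3$, $h=(a+1)/2\le a-1$, so this valuation is $\le-h/N$, again contrary to (9). So $\eta=1$.

**Step 3: conclude.** In both cases $g$ fixes $E=F(\varpi,x)$, that is, $g\in W_E$. Then $(\chi\mu)^g=\chi\mu$ as characters of $W_E$, so $\chi\mu=\chi\mu'$ and $\mu=\mu'$. $\square$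

By (3) and Lemma 5, $\dim\mathrm{Hom}_{W_F}(\rho_\mu,\rho_{\mu'})$ is $1$ for $\mu=\mu'$ and $0$ otherwise. As induced representations from a subgroup of finite index, the $\rho_\mu$ are semisimple; so they are irreducible and pairwise non-isomorphic.

**Self-duality and parity.** Since $\mu\mu^\sigma=\mu\circ N_{E/E_\sigma}=1$, (8) gives $(\chi\mu)^\sigma=(\chi\mu)^{-1}$. Also $(\chi\mu)|_{E_\sigma^\times}=\chi|_{E_\sigma^\times}$. By Lemma 3 and (8), $\rho_\mu$ is self-dual, symplectic for $\delta=-1$ and orthogonal for $\delta=1$.

**Determinant.** We have $\det\rho_\mu=\det(\mathrm{Ind}_{W_E}^{W_F}1)\cdot(\chi\mu)|_{F^\times}$, and $\mu|_{F^\times}=1$. So $\det\rho_\mu$ does not depend on $\mu\in\mathcal M$.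

**Slope.** The conductor formula for an induced character is $\mathrm{art}(\mathrm{Ind}_{W_E}^{W_F}\xi)=v_F(\mathrm{disc}(E/F))+f(E/F)\,\mathrm{art}(\xi)$. For the tame extension $E/F$ the discriminant exponent is $f(E/F)(e(E/F)-1)=2(N-1)$, and $\chi\mu$ has level $a$, so $\mathrm{art}(\chi\mu)=a+1$. Hence $\mathrm{art}(\rho_\mu)=2(N-1)+2(a+1)=2N+2a$. An irreducible representation of dimension $2N>1$ is ramified, so its slope is defined, and it is $(2N+2a)/(2N)-1=a/N$.

## 5. Representations of dimension less than $p$ are induced from characters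

To handle an arbitrary twist in (5) we write it as an induced character. The next lemma makes this possible because $k\le N-1<p$.

**Lemma 6.** Every irreducible representation $\tau$ of $W_F$ of dimension $k<p$ is of the form $\mathrm{Ind}_{W_K}^{W_F}\theta$ for some $K/F$ of degree $k$ (hence tame) and some character $\theta$ of $W_K$.

**Proof.** **Step 1: make wild inertia act by scalars.** Let $P$ be the wild inertia group. It is a pro-$p$ group, and $\tau(P)$ is a finite $p$-group. The constituents of $\tau|_P$ have $p$-power dimension at most $k<p$, so they have dimension $1$. Let $\xi$ be one of them. It has at most $k$ conjugates under $W_F$. Its stabilizer is the stabilizer of the $\xi$-isotypic subspace, so it is open of finite index, hence equal to $W_{K_1}$ for a finite extension $K_1/F$. By Clifford theory $\tau=\mathrm{Ind}_{W_{K_1}}^{W_F}\tau_1$, where $\tau_1$ is irreducible and acts on the $\xi$-isotypic subspace. So $\tau_1(P)$ consists of scalars. Here $P\subset W_{K_1}$, because $P$ fixes its own character $\xi$ under conjugation. In particular $K_1/F$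 is tame.

**Step 2: make inertia act by scalars.** Let $I\supset P$ be the inertia group of $K_1$. The quotient $I/P$ is procyclic, so the finite group $\tau_1(I)$ is generated by the central subgroup $\tau_1(P)$ and one more element; it is abelian. Let $\kappa$ be a character of $I$ occurring in $\tau_1$. Its stabilizer in $W_{K_1}$ contains $I$ and has finite index, so it is $W_K$ with $K/K_1$ finite unramified. By Clifford theory $\tau_1=\mathrm{Ind}_{W_K}^{W_{K_1}}\theta$ with $\theta$ irreducible and $\kappa$-isotypic on $I$.

**Step 3: $\theta$ is a character.** The group $I$ is also the inertia group of $K$, and $W_K/I$ is infinite cyclic. As $\theta(I)$ consists of scalars, $\theta(W_K)$ is generated by scalars and one element, so it is abelian and $\dim\theta=1$. By transitivity of induction $\tau=\mathrm{Ind}_{W_K}^{W_F}\theta$, and comparing dimensions gives $[K:F]=k$. Since $k<p$, $K/F$ is tame. $\square$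

## 6. Denominators of valuations and the $\gamma$-factors up to rank $N-1$

We prove (5). Let $\tau$ be an irreducible representation of $W_F$ of dimension $k\le N-1$, and write $\tau=\mathrm{Ind}_{W_K}^{W_F}\theta$ as in Lemma 6.

**Step 1: decompose $\rho_\mu\otimes\tau$ into induced characters.** Since $\rho_\mu\otimes\tau=\mathrm{Ind}_{W_E}^{W_F}(\chi\mu\otimes\tau|_{W_E})$, we apply Mackey's formula to $\tau|_{W_E}$. For $g\in W_F$ put $L_g=E\cdot gK$, so $W_E\cap gW_Kg^{-1}=W_{L_g}$. The restriction of $\theta^g$ to $W_{L_g}$ is the character $\theta\circ g^{-1}\circ N_{L_g/gK}$ of $L_g^\times$. Hence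
$$\tau|_{W_E}=\bigoplus_{g\in W_E\backslash W_F/W_K}\mathrm{Ind}_{W_{L_g}}^{W_E}\big(\theta\circ g^{-1}\circ N_{L_g/gK}\big),\tag{10}$$
$$\rho_\mu\otimes\tau=\bigoplus_{g\in W_E\backslash W_F/W_K}\mathrm{Ind}_{W_{L_g}}^{W_F}(\eta_g\mu_g),$$
where
$$\eta_g=(\chi\circ N_{L_g/E})\cdot(\theta\circ g^{-1}\circ N_{L_g/gK}),\qquad\mu_g=\mu\circ N_{L_g/E}.$$
Each $L_g/F$ is tame, being a compositum of tame extensions. Taking dimensions in (10),
$$\sum_g[L_g:E]=k.\tag{11}$$

**Step 2: find the leading element of every $\eta_g$.** By Lemma 1, $\chi\circ N_{L_g/E}$ has leading element $b$, hence level $-v_{L_g}(b)\ge1$. If $\theta$ has level $0$, so has $\theta\circ g^{-1}\circ N_{L_g/gK}$. If $\theta$ has level $\ell\ge1$, let $c\in K^\times$ be a leading element, so that $v(c)=-\ell/e(K/F)$. For $y\in\mathfrak p_{gK}^{\ell}$ we have $\theta(g^{-1}(1+y))=\psi_K(c\,g^{-1}y)=\psi_{gK}(g(c)y)$, so $\theta\circ g^{-1}$ has leading element $gc$. By Lemma 1, so has $\theta\circ g^{-1}\circ N_{L_g/gK}$; its level is $-v_{L_g}(gc)$.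

Now comes the decisive comparison. The number $v(c)$ has a denominator dividing $e(K/F)\le k\le N-1$, whereas $v(b)=-a/N$ with $\gcd(a,N)=1$ has exact denominator $N$. Hence
$$v(c)\ne v(b),$$
and $v(gc)=v(c)$ for all $g$. So one of the two factors of $\eta_g$ has strictly larger level, and it is the same factor for all $g$. By the remark in 1.1 on products of different levels, each $\eta_g$ has level $\ge1$, and exactly one of the following holds.

* (i) $\theta$ has level $0$ or $v(c)>v(b)$, and then $\eta_g$ has leading element $b$ for every $g$.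
* (ii) $v(c)<v(b)$, and then $\eta_g$ has leading element $gc$ for every $g$.

**Step 3: compare the $\gamma$-factors for $\mu$ and for the trivial character.** The character $\mu_g$ is trivial on $U_{L_g}^1$, because $N_{L_g/E}(U^1_{L_g})\subset U_E^1$. So $\eta_g\mu_g$ has the same level $\ge1$ as $\eta_g$. It is ramified, and so is its inverse; all $L$-factors are trivial and $\gamma=\varepsilon$. In the quotient of $\gamma$-factors the constants $\lambda(L_g/F,\psi)$ from (1) cancel, and Lemma 2 gives
$$\frac{\gamma(s,\rho_\mu\otimes\tau,\psi)}{\gamma(s,\rho_1\otimes\tau,\psi)}=\prod_g\mu_g(c_g)^{-1}=\mu\Big(\prod_gN_{L_g/E}(c_g)\Big)^{-1},$$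
where $\rho_1$ belongs to the trivial character in $\mathcal M$, and $c_g=b$ in case (i), $c_g=gc$ in case (ii).

In case (i), $N_{L_g/E}(b)=b^{[L_g:E]}$, and by (11) and (6) the quotient is $\mu(b)^{-k}=1$.

In case (ii) we claim
$$\prod_gN_{L_g/E}(gc)=N_{K/F}(c).\tag{12}$$
Indeed $N_{L_g/E}(gc)=\prod_{w}wgc$, where $w$ runs over $W_E/W_{L_g}=W_E/(W_E\cap gW_Kg^{-1})$. The map $w\mapsto wgW_K$ identifies this set with the set of cosets of $W_K$ contained in $W_EgW_K$. As $g$ runs over the double cosets, $wgW_K$ runs exactly once over $W_F/W_K$, that is, over the $F$-embeddings of $K$ into $\bar F$. So the product is $N_{K/F}(c)$. (This is the norm of $1\otimes c$ from $E\otimes_FK\cong\prod_gL_g$ to $E$.) As $N_{K/F}(c)\in F^\times$ and $\mu|_{F^\times}=1$, the quotient is $1$.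

This proves (5) for our $\psi$. The case $K=F_2$ of 2.2 is the instance of (12) in which the separate factors lie outside $F$.

**Step 4: pass to an arbitrary additive character.** Every non-trivial additive character of $F$ is $t\mapsto\psi(ut)$ with $u\in F^\times$. Replacing $\psi$ by $\psi(u\,\cdot)$ multiplies $\gamma(s,\rho_\mu\otimes\tau,\psi)$ by
$$\det(\rho_\mu\otimes\tau)(u)\,|u|^{2Nk(s-1/2)},\qquad\det(\rho_\mu\otimes\tau)=(\det\rho_\mu)^k(\det\tau)^{2N}.$$
By Section 4 this factor does not depend on $\mu$. So (5) holds for every non-trivial additive character.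

**Proof of Theorem A.** Take $\delta=-1$ for the symplectic parity and $\delta=1$ for the orthogonal one. For $\mu\in\mathcal M$ let $\pi_\mu$ be the supercuspidal representation of $\mathrm{GL}_{2N}(F)$ with parameter $\rho_\mu$. By Section 4 the $(q+1)/2\ge2$ representations $\pi_\mu$ are pairwise non-isomorphic and self-dual, of the given parity, with parameters of slope $a/N$. By (5), multiplicativity and the Langlands correspondence they are pairwise $\gamma$-equivalent to level $N-1$. Here $a$ was any integer allowed in the statement. $\square$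

For odd $N\ge3$ the $\pi_\mu$ contradict the conjecture, for every $F$ with $p>N$ and both parities. Concretely, take $N=3$, $F=\mathbb Q_5$ and $a=1$. Then $(q+1)/2=3$, and we obtain three pairwise inequivalent symplectic self-dual supercuspidals of $\mathrm{GL}_6(\mathbb Q_5)$, and likewise three orthogonal ones, of slope $1/3$, that no twist from $\mathrm{GL}_1$ or $\mathrm{GL}_2$ separates; by Corollary B, twists from $\mathrm{GL}_3$ do.
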